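# Powers of additive idempotent ultrafilters

## 1. An additive idempotent never equals one of its higher multiplicative powers

The positive integers carry two operations, and both extend to the set of ultrafilters on $\mathbb N$. Take an ultrafilter $e$ that is idempotent for the extended addition, and form its powers $e, e^2, e^3,\dots$ for the extended multiplication. Can this sequence ever stabilize, so that $e^n=e^{n+1}$ for some $n$? The problem is taken from Conner Griffin, "Infinite Sum-Product Configurations in Parallel", arXiv:2605.24751 (2026). We begin with the case $n=1$, where a short argument shows that the answer is no. Then we ask what is different for larger $n$.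

**Definitions.** $\mathbb N$ is the set of positive integers and $\beta\mathbb N$ is the set of all ultrafilters on $\mathbb N$. For $p\in\beta\mathbb N$ we say that $\varphi(x)$ holds *for $p$-most $x$* if $\{x:\varphi(x)\}\in p$. Finitely many such statements may be combined, because $p$ is closed under finite intersections. If $\mathbb N$ is cut into finitely many pieces, exactly one of them is in $p$. If $p\neq q$, there are disjoint sets $U\in p$ and $V\in q$: take $U\in p\setminus q$ and $V=\mathbb N\setminus U$.

For $x\in\mathbb N$ and $A\subseteq \mathbb N$ let $-x+A=\{y\in\mathbb N:x+y\in A\}$ and $x^{-1}A=\{y\in\mathbb N:xy\in A\}$. Define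
$$A\in p+q\iff\{x:-x+A\in q\}\in p,\qquad A\in p\cdot q\iff\{x:x^{-1}A\in q\}\in p .$$
In words, $A\in p\cdot q$ means that for $p$-most $x$, for $q$-most $y$, $xy\in A$; and similarly for the sum. The order of the two quantifiers matters: $y$ is chosen after $x$, and it may be required to be large or divisible in terms of $x$. Both operations are associative and produce ultrafilters. If $p,q$ are principal at $k,l$, then $p+q$ is principal at $k+l$ and $p\cdot q$ is principal at $kl$. We identify $k\in \mathbb N$ with the principal ultrafilter at $k$; then $k\cdot p$ is the image of $p$ under $x\mapsto kx$.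

Let $E_+=\{p:p=p+p\}$, which is known to be nonempty, and let $p^1=p$, $p^n=p^{n-1}\cdot p$. Unwinding the definition, $A\in p^n$ means: for $p$-most $x_1$, for $p$-most $x_2$, …, for $p$-most $x_n$, $x_1x_2\cdots x_n\in A$.

For $n=1$ one can quote two known facts. First, if $e=e^n$ for some $n>1$, then $e=e\cdot e$; this follows from the fact, due to Zelenyuk, that $(\beta\mathbb N,\cdot)$ contains no nontrivial finite groups. Second, no ultrafilter is at once an additive and a multiplicative idempotent; this is a consequence of Hindman's 7-coloring of $\mathbb N$ admitting no infinite set which, together with its pairwise sums and pairwise products, is monochromatic. Together they exclude $e=e^m$ for $e\in E_+$ and $m\ge2$. We use neither. The direct proof below introduces tools that we need later.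

**Lemma 1.** Let $e\in E_+$. Then $e$ is nonprincipal, and $d\mathbb N\in e$ for every $d\in\mathbb N$.

**Proof.** If $e$ were principal at $k$, then $e+e$ would be principal at $2k\neq k$. For the second claim, let $r$ be the residue class mod $d$ that belongs to $e$. For $e$-most $x$ and then $e$-most $y$ we have $x+y\equiv 2r$, so the class of $2r$ belongs to $e+e=e$. Hence $2r\equiv r$, that is, $r\equiv0\pmod d$. $\square$

**Two coordinates of an integer.** For $z\in\mathbb N$ let $\nu(z)$ be the exponent of $2$ in $z$; for instance $\nu(12)=2$. The other coordinate is the logarithm, taken modulo $1$ so that it lives in a compact space. Let $\|\cdot\|$ be the distance to $0$ in $\mathbb R/\mathbb Z$, so $\|a+b\|\le\|a\|+\|b\|$. Fix a real $\theta>0$ such that $\theta\ln u\notin\mathbb Z$ for every rational $u>0$ with $u\ne1$. This is possible, since only the countably many numbers $k/\ln u$ with $k\in \mathbb Z$ are excluded. Put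
$$\lambda(x)=\theta\ln x+\mathbb Z\in\mathbb R/\mathbb Z .$$
Then $\lambda(xy)=\lambda(x)+\lambda(y)$. If $\lambda(x)-\lambda(x')=\lambda(u)-\lambda(u')$, then $\theta\ln\frac{xu'}{x'u}\in\mathbb Z$, so $xu'=x'u$. Thus
$$\lambda(x)-\lambda(x')=\lambda(u)-\lambda(u')\ \Longrightarrow\ \frac{x}{x'}=\frac{u}{u'} .\tag{1}$$
Taking $u=u'$ we see that $\lambda$ is injective.

**Limits along ultrafilters.** Since $\mathbb R/\mathbb Z$ is compact Hausdorff, every $\varphi:\mathbb N\to\mathbb R/\mathbb Z$ has a unique limit $\varphi_p=\lim_{x\to p}\varphi(x)$: the point such that for every $\varepsilon>0$, $\|\varphi(x)-\varphi_p\|<\varepsilon$ for $p$-most $x$. For example, if $\varphi(x)=x/3+\mathbb Z$, the limit is $r/3+\mathbb Z$, where $r$ is the residue class mod $3$ that belongs to $p$. If $\varphi(xy)=\varphi(x)+\varphi(y)$ for all $x,y$, then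
$$\varphi_{p\cdot q}=\varphi_p+\varphi_q .\tag{2}$$
Indeed, for $p$-most $x$ and $q$-most $y$ we have $\|\varphi(x)-\varphi_p\|<\varepsilon/2$ and $\|\varphi(y)-\varphi_q\|<\varepsilon/2$, so $\|\varphi(xy)-\varphi_p-\varphi_q\|<\varepsilon$.

Let $G=\{p\in\beta\mathbb N:2^k\mathbb N\in p\text{ for all }k\}$. By Lemma 1, $E_+\subseteq G$. Elements of $G$ are nonprincipal, $\nu(x)\to\infty$ along them, and $p\cdot r\in G$ for $p,r\in G$.

Now consider the effect of $e=e+e$ on the two coordinates. In a sum $x+y$ with $y$ chosen after $x$, very divisible and very large, the valuation comes from $x$ and the logarithm comes from $y$. For $x=12$, $y=1024$ we have $\nu(1036)=2=\nu(12)$, while $\ln 1036-\ln1024<0.012$. So the logarithm can be as close to its limit as we like, measured against the valuation.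

**Definition (property (I)).** An ultrafilter $p\in G$ has (I) if for every function $h:\{0,1,2,\dots\}\to(0,\infty)$,
$$\|\lambda(x)-\lambda_p\|<h(\nu(x))\quad\text{for $p$-most }x .$$

A nonexample: let $p$ be nonprincipal and contain the set of powers of $2$. Then $p\in G$. Let $h(j)=\|\lambda(2^j)-\lambda_p\|$ when this is positive (which excludes at most one $j$, by injectivity of $\lambda$), and $h(j)=1$ otherwise. Then $\|\lambda(x)-\lambda_p\|<h(\nu(x))$ fails at all powers of $2$ but at most one, so $p$ does not have (I).

**Lemma 2.** Every $e\in E_+$ has (I).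

**Proof.** Let $h$ be given. Since $e=e+e$, it suffices to show that for each fixed $x$, for $e$-most $y$, the number $x+y$ satisfies the required inequality. Fix $x$ and put $\eta=h(\nu(x))>0$. For $e$-most $y$ we have $2^{\nu(x)+1}\mid y$ (Lemma 1), $\|\lambda(y)-\lambda_e\|<\eta/2$ (definition of $\lambda_e$), and $\theta\ln\frac{x+y}{y}<\eta/2$ (true for all large $y$, and $e$ is nonprincipal). The first condition gives $\nu(x+y)=\nu(x)$. The other two give $\|\lambda(x+y)-\lambda_e\|<\eta=h(\nu(x+y))$. $\square$

**Proposition 3.** If $e\in E_+$, $p\in\beta\mathbb N$ is nonprincipal and $g\in G$, then $e\ne p\cdot g$. In particular $e\neq e^m$ for every $m\ge2$.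

**Proof.** Suppose $e=p\cdot g$. By Lemma 2 with $h(j)=\frac1{j+1}$, the set
$$W=\Big\{z:\|\lambda(z)-\lambda_e\|<\tfrac1{\nu(z)+1}\Big\}$$
is in $e=p\cdot g$. So $\{x:x^{-1}W\in g\}$ is in $p$, hence infinite. Take distinct $x,x'$ in it. For each $k$ the sets $x^{-1}W$, $x'^{-1}W$, $2^k\mathbb N$ are all in $g$, so there is $y$ with $2^k\mid y$ and $xy,x'y\in W$. Both $xy$ and $x'y$ have valuation at least $k$, so
$$\|\lambda(x)-\lambda(x')\|=\|\lambda(xy)-\lambda(x'y)\|<\frac2{k+1}.$$
Letting $k\to\infty$ we get $\lambda(x)=\lambda(x')$, so $x=x'$, a contradiction. For the last sentence take $p=e$ and $g=e^{m-1}\in G$. $\square$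

## 2. What changes when the equation is $e^2=e^3$

Each tool used above stops at a definite point when both sides of the equation are proper powers.

The known facts stop first. If $e^n=e^{n+1}$, then $e^n=e^{n+j}$ for all $j\ge 0$, so $e^n=e^{2n}=e^n\cdot e^n$ is a multiplicative idempotent. To contradict the second fact, $e^n$ would also have to be an additive idempotent. For $n\ge2$ it is not, by Proposition 3.

Property (I) separates $e$ from its higher powers, but it does not separate the higher powers from each other, since none of them has it. In fact, if $p$ is nonprincipal and in $G$ and $g\in G$, then $p\cdot g$ does not have (I). Suppose it did; use $h(j)=\frac1{j+1}$. For $p$-most $x$, for $g$-most $y$, we would have $\|\lambda(x)+\lambda(y)-\lambda_p-\lambda_g\|<\frac1{\nu(xy)+1}$. As $y\to g$ the left side tends to $\|\lambda(x)-\lambda_p\|$ and the right side tends to $0$. So $\lambda(x)=\lambda_p$ for $p$-most $x$, which is impossible because $\lambda$ is injective and $p$ is nonprincipal.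

A sensible next attempt is to evaluate a homomorphism $\varphi$ from $(\mathbb N,\cdot)$ to a compact group such as $\mathbb R/\mathbb Z$. By (2), $e^n=e^m$ gives $n\varphi_e=m\varphi_e$, that is, $(m-n)\varphi_e=0$. This is no contradiction: the value $\varphi_e=0$ satisfies it for all $n,m$. It does say that $\varphi_e$ is torsion, and we shall use this.

One would like to read the number of factors off a product $z=x_1\cdots x_l$. The valuation alone does not do it. Suppose $\nu(x_1),\nu(x_2),\dots$ have binary digits in blocks, each to the left of the previous one. Then $\nu(z)=\sum\nu(x_i)$ is the concatenation of the blocks, but the borders are invisible: $\nu(z)=2^8+2^4$ may come from one factor with that valuation or from two factors with valuations $2^4$ and $2^8$. We need a mark between consecutive blocks, and the second coordinate supplies it. By the reasoning of Lemma 2, the logarithm of $x_i$ is controlled extremely well in terms of $\nu(x_i)$, and $x_{i+1}$ is chosen after $x_i$. So the coordinates come in increasing scales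
$$\nu(x_1),\ \log x_1,\ \nu(x_2),\ \log x_2,\ \dots$$
and they alternate $2l$ times. This alternation count distinguishes the powers.

## 3. Counting alternations: all powers of $e$ are distinct

**Theorem 4.** If $e\in E_+$ and $1\le n<m$, then $e^n\ne e^m$. In particular, no $e\in E_+$ satisfies $e^n=e^{n+1}$ for any $n$.

The proof is by contradiction. Suppose $e^n=e^m$ and put $d=m-n\geq 1$. Let
$$L(x)=d\log_2x,\qquad b(x)=\big\lfloor L(x)+\tfrac12\big\rfloor ,$$
so $b(x)$ is the nearest integer to $L(x)$. If $|L(x)-j|<\frac12$ for an integer $j$, then $b(x)=j$. If $x\ge2$, then $L(x)\ge1$ and $b(x)\ge1$.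

**Step 1: the valuations are highly divisible.** The purpose is to place the binary digits of $\nu(x)$ beyond any prescribed position. Claim: for every $k\geq 0$, $2^k\mid\nu(x)$ for $e$-most $x$.

Let $c$ be the residue class mod $d2^k$ to which $\nu(x)$ belongs for $e$-most $x$. Since $\nu(xy)=\nu(x)+\nu(y)$, we have $\nu(z)\equiv nc$ for $e^n$-most $z$ and $\nu(z)\equiv mc$ for $e^m$-most $z$. As $e^n=e^m$, $nc\equiv mc$, so $dc\equiv0\pmod{d2^k}$ and hence $c\equiv0\pmod{2^k}$.

**Step 2: $L(x)$ is close to a highly divisible integer.** This does the same for the second coordinate; the factor $d$ in $L$ is there to kill the torsion. Claim: for every $k\geq 0$ and $0<\varepsilon\le\frac12$, for $e$-most $x$, $|L(x)-b(x)|<\varepsilon$ and $2^k\mid b(x)$.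

Let $u=\lim_{x\to e}2^{-k}\log_2x\in\mathbb R/\mathbb Z$. By (2), the limit of $2^{-k}\log_2z$ along $e^l$ is $lu$. So $nu=mu$ and $du=0$. Hence $2^{-k}L(x)=d\cdot2^{-k}\log_2x$ tends to $du=0$ in $\mathbb R/\mathbb Z$ along $e$. So for $e$-most $x$ there is an integer $j$ with $|2^{-k}L(x)-j|<2^{-k}\varepsilon$, that is, $|L(x)-2^kj|<\varepsilon\le\frac12$. Then $b(x)=2^kj$.

**Step 3: the digits of $b(x)$ lie beyond those of $\nu(x)$.** This is the only step that uses $e=e+e$ beyond Lemma 1. Claim: for $e$-most $x$, $b(x)\ge 1$ and $2^{\nu(b(x))}>\nu(x)$.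

Since $e=e+e$, it suffices to show that for each fixed $x$, for $e$-most $y$, the number $x+y$ has this property. Fix $x$ and choose $k$ with $2^k>\nu(x)$. For $e$-most $y$ all of the following hold:

- $2^{\nu(x)+1}\mid y$, by Lemma 1;
- $|L(y)-b(y)|<\frac14$ and $2^k\mid b(y)$, by Step 2;
- $y\ge2$ and $L(x+y)-L(y)=d\log_2(1+\frac xy)<\frac14$, since $e$ is nonprincipal and both hold for all large $y$.

Then $\nu(x+y)=\nu(x)$. Also $|L(x+y)-b(y)|<\frac12$, so $b(x+y)=b(y)\ge1$, which is divisible by $2^k$. Hence $2^{\nu(b(x+y))}\ge2^k>\nu(x)=\nu(x+y)$.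

**Step 4: the alternation count.** Here we define the function that will distinguish $e^n$ from $e^m$. For an integer $u\ge1$ let $\operatorname{supp}u$ be the set of positions of the digit $1$ in the binary expansion of $u$. Suppose $\nu(z)\ge1$, $b(z)\ge1$ and $\operatorname{supp}\nu(z)\cap\operatorname{supp}b(z)=\emptyset$. List $\operatorname{supp}\nu(z)\cup\operatorname{supp}b(z)$ in increasing order, label the elements of $\operatorname{supp}\nu(z)$ by $0$ and those of $\operatorname{supp}b(z)$ by $1$, and let $c(z)$ be the number of maximal constant runs of labels. For all other $z$ let $c(z)=0$.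

An example with $d=1$. Let $x=258=2\cdot129$. Then $\nu(x)=1$ and $\log_2x=8.011\ldots$, so $b(x)=8$. The supports are $\{0\}$ and $\{3\}$, and $c(x)=2$. Let $y=2^{32}+2^{16}$. Then $\nu(y)=16$ and $b(y)=32$, with supports $\{4\}$ and $\{5\}$, and again $c(y)=2$. For $z=xy$ we have $\nu(z)=17$, with support $\{0,4\}$. Moreover $\log_2z=40.011\ldots$, so $b(z)=40$, with support $\{3,5\}$. In increasing order the positions $0,3,4,5$ carry the labels $0,1,0,1$, so $c(z)=4$.

**Step 5: $c(z)=2l$ for $e^l$-most $z$, for every $1\le l\le m$.** This shows that the example is typical. Let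
$$X=\Big\{x\ge2:\ \nu(x)\ge1,\ |L(x)-b(x)|<\tfrac1{4m},\ 2^{\nu(b(x))}>\nu(x)\Big\}.$$
By Lemma 1 (for $2\mathbb N\in e$ and nonprincipality), Step 2 and Step 3, $X\in e$. Given $x_i\in X$, choose $k$ with $2^k>b(x_i)$. By Step 1, for $e$-most $x_{i+1}$ we have $x_{i+1}\in X$ and $2^k\mid\nu(x_{i+1})$. So for $e$-most $x_1$, …, for $e$-most $x_l$, all these relations hold. It remains to show that then $z=x_1\cdots x_l$ has $c(z)=2l$.

For nonempty finite sets write $S<S'$ if $\max S<\min S'$. From $\nu(x_i)<2^{\nu(b(x_i))}$, all digits of $\nu(x_i)$ lie below position $\nu(b(x_i))=\min\operatorname{supp}b(x_i)$. So $\operatorname{supp}\nu(x_i)<\operatorname{supp}b(x_i)$. From $b(x_i)<2^k$ and $2^k\mid\nu(x_{i+1})$ we get $\operatorname{supp}b(x_i)<\operatorname{supp}\nu(x_{i+1})$. Hence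
$$\operatorname{supp}\nu(x_1)<\operatorname{supp}b(x_1)<\operatorname{supp}\nu(x_2)<\operatorname{supp}b(x_2)<\dots<\operatorname{supp}\nu(x_l)<\operatorname{supp}b(x_l),\tag{3}$$
and all these sets are nonempty.

Now $\nu(z)=\sum_i\nu(x_i)$. Also $L(z)=\sum_iL(x_i)$, so
$$\Big|L(z)-\sum_ib(x_i)\Big|\le\sum_i|L(x_i)-b(x_i)|<\frac l{4m}\le\frac14 ,$$
and therefore $b(z)=\sum_ib(x_i)$. In each of the two sums the summands have disjoint supports, so there are no carries: $\operatorname{supp}\nu(z)=\bigcup_i\operatorname{supp}\nu(x_i)$ and $\operatorname{supp}b(z)=\bigcup_i\operatorname{supp}b(x_i)$. By (3) these two sets are disjoint, and the labels form $2l$ runs: a run of $0$s, a run of $1$s, and so on, $l$ times. So $c(z)=2l$.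

**Step 6: the contradiction.** By Step 5 with $l=n$ and $l=m$, $\{z:c(z)=2n\}\in e^n$ and $\{z:c(z)=2m\}\in e^m$. These sets are disjoint, so $e^n\neq e^m$, contrary to assumption. $\blacksquare$

## 4. Products of different idempotents, and rational multiples

We now ask when two products of additive idempotents, possibly all different, coincide. There is one evident source of coincidences: a constant can be moved from one factor to another.

**Definition (rational multiples).** Let $H=\{p\in\beta\mathbb N:d\mathbb N\in p\text{ for all }d\in\mathbb N\}$. Then $E_+\subseteq H\subseteq G$, by Lemma 1. For $t=c/d\in\mathbb Q_{>0}$ with $c,d\in\mathbb N$ and $p\in H$, let $tp$ be the image of $p$ under $x\mapsto tx$, which is defined on $d\mathbb N\in p$. That is, $A\in tp$ iff $tx\in A$ for $p$-most $x$.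

For example, $\frac32p$ is the image of $p$ under the map $2\mathbb N\to\mathbb N$, $x\mapsto\frac32x$, which sends $4$ to $6$. For $t=c\in\mathbb N$ we have $cp=c\cdot p$. The following rules hold for $p,r\in H$ and $t,t'\in\mathbb Q_{>0}$.

- $tp\in H$: if $t=c/d$ and $x\in dd'\mathbb N$, then $tx\in d'\mathbb N$.
- $t(t'p)=(tt')p$, since $t(t'x)=(tt')x$ for $p$-most $x$.
- $p\cdot r\in H$, since $xy\in d\mathbb N$ whenever $x\in d\mathbb N$.
- $t(p\cdot r)=(tp)\cdot r=p\cdot(tr)$. Each of the three contains $A$ iff for $p$-most $x$, for $r$-most $y$, $txy\in A$; we read $txy$ as $t(xy)$, $(tx)y$, $x(ty)$ for $x,y\in d\mathbb N$.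
- If $e\in E_+$, then $te\in E_+$: $A\in te+te$ iff for $e$-most $x$, for $e$-most $y$, $tx+ty=t(x+y)\in A$, and since $e=e+e$ this holds iff $tz\in A$ for $e$-most $z$.

So, for instance, $(2e)\cdot(\tfrac12f)=e\cdot f$ for $e,f\in E_+$. The next theorem says that there are no other coincidences.

**Theorem 5.** Let $e_1,\dots,e_n,f_1,\dots,f_m\in E_+$. Then
$$e_1\cdot e_2\cdots e_n=f_1\cdot f_2\cdots f_m$$
if and only if $n=m$ and there are positive rationals $t_1,\dots,t_n$ with $t_1\cdots t_n=1$ and $f_i=t_ie_i$ for all $i$.

**Corollary 6.** Let $e,f\in E_+$.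

- (a) $e^n=f^m$ if and only if $n=m$ and $e=f$.
- (b) $e\cdot f=f\cdot e$ if and only if $f=te$ for some $t\in\mathbb Q_{>0}$.
- (c) For $p\in\beta\mathbb N$: $p\cdot e\in E_+$ if and only if $p$ is principal. In particular $E_+\cap(E_+\cdot E_+)=\emptyset$.

The "if" half of Theorem 5 is immediate: $(t_1e_1)\cdots(t_ne_n)=(t_1\cdots t_n)(e_1\cdots e_n)=e_1\cdots e_n$, by the rules.

For "only if", the proof of Theorem 4 does not carry over as it stands. Steps 1 and 2 there took their divisibility from the equation $e^n=e^m$, which made the limits torsion. When the factors differ, those computations give only relations between sums of limits, and nothing makes an individual limit zero. Binary digits are then no longer the right measure of smallness. What survives is the hierarchy of scales, provided that "divisible by a high power of $2$" is replaced by "close to its limit". The plan is to cancel the first factor: from $e_1\cdot r=f_1\cdot s$ we want to conclude that $f_1$ is a rational multiple of $e_1$ and $s$ is the corresponding multiple of $r$. Then we use induction.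

## 5. Distance to the limit in both coordinates

The valuation must also take values in a compact group. Put
$$\mu(j)=\sqrt2\,j+\mathbb Z\in\mathbb R/\mathbb Z\qquad(j\ge0).$$
Then $\mu$ is additive, and it is injective since $\sqrt2$ is irrational. For $p\in G$ let
$$\mu_p=\lim_{x\to p}\mu(\nu(x)),\qquad D_p(x)=\|\mu(\nu(x))-\mu_p\| .$$
The map $x\mapsto\mu(\nu(x))$ turns products into sums, so by (2), $\lambda_{p\cdot r}=\lambda_p+\lambda_r$ and $\mu_{p\cdot r}=\mu_p+\mu_r$. Along $p$ we have $D_p(x)\to0$. Moreover $D_p(x)>0$ for $p$-most $x$: by injectivity at most one $j$ has $\mu(j)=\mu_p$, and $\nu(x)\ne j$ for $p$-most $x$ because $2^{j+1}\mathbb N\in p$.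

We saw in Section 2 that products never have (I). The following weaker property is what a product retains.

**Definition (property (II)).** An ultrafilter $p\in G$ has (II) if for every nondecreasing $h:(0,\infty)\to(0,\infty)$,
$$D_p(x)>0\quad\text{and}\quad\|\lambda(x)-\lambda_p\|<h(D_p(x))\qquad\text{for $p$-most }x .$$

So (I) says that the $\lambda$-error is arbitrarily small in terms of the valuation itself, and (II) says that it is arbitrarily small in terms of the $\mu$-error. (I) implies (II): given a nondecreasing $h$, apply (I) to the function $j\mapsto h(\|\mu(j)-\mu_p\|)$, with value $1$ where the norm is $0$, and recall that $D_p(x)>0$ for $p$-most $x$. The converse fails: for $e\in E_+$, the product $e\cdot e$ has (II) by the next lemma, but it does not have (I), by Section 2.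

**Lemma 7.** If $e\in G$ has (I) and $r\in G$, then $e\cdot r\in G$ has (II).

**Proof.** We know that $e\cdot r\in G$. Let $h$ be nondecreasing. Apply (I) for $e$ to the function $j\mapsto\frac12h(\frac12\|\mu(j)-\mu_e\|)$, with value $1$ where the norm is $0$. For $e$-most $x$ we get
$$D_e(x)>0,\qquad\|\lambda(x)-\lambda_e\|<\tfrac12h\big(\tfrac12D_e(x)\big).$$
Fix such an $x$. The right-hand side is now a fixed positive number, so for $r$-most $y$
$$\|\lambda(y)-\lambda_r\|<\tfrac12h\big(\tfrac12D_e(x)\big),\qquad D_r(y)<\tfrac12D_e(x).$$
Since $\mu(\nu(xy))-\mu_{e\cdot r}=(\mu(\nu(x))-\mu_e)+(\mu(\nu(y))-\mu_r)$, we have $D_{e\cdot r}(xy)\ge D_e(x)-D_r(y)\ge\frac12D_e(x)>0$. Adding the two bounds on $\lambda$ and using that $h$ is nondecreasing,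
$$\|\lambda(xy)-\lambda_{e\cdot r}\|<h\big(\tfrac12D_e(x)\big)\le h\big(D_{e\cdot r}(xy)\big).\qquad\square$$

## 6. Cancelling the first factor

Consider a product $z=xy$ with $x$ chosen along $e$ (which has (I)) and $y$ chosen afterwards along $r$ (which has (II)). Four quantities appear, each as small as we like in terms of the previous ones: $1/\nu(x)$; then the $\lambda$-error of $x$, by (I); then the $\mu$-error $D_r(y)$, because $y$ comes after $x$; then the $\lambda$-error of $y$, by (II). So one can decode $z$ in stages. The $\lambda$-error of $z$ is essentially that of $x$, and it bounds $\nu(x)$. Among the boundedly many candidates, the value $\mu(\nu(z))$ then singles out $\nu(x)$, and what is left over is $D_r(y)$. This bounds $x$ itself. Among the boundedly many candidates, $\lambda(z)$ singles out $x$. If $z$ also has a second description $z=x'y'$ along $f\cdot s$, the two decodings can be compared at each stage. The proof below carries this out.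

**Lemma 8 (cancellation).** Let $e,f\in G$ have (I), let $r,s\in G$ have (II), and suppose $e\cdot r=f\cdot s$. Then there are $c,d\in\mathbb N$ with $d\cdot e=c\cdot f$ and $d\cdot s=c\cdot r$.

**Proof.** Let $p=e\cdot r=f\cdot s$, so that $\lambda_p=\lambda_e+\lambda_r=\lambda_f+\lambda_s$.

**Step 1: separation constants.** These quantify "among boundedly many candidates". For real $N\ge0$ let

- $\kappa(N)$ be the minimum of $1$ and all positive values of $\|\mu(j)+\mu_r-\mu(j')-\mu_s\|$ with integers $0\le j,j'\le N$;
- $\omega(N)$ be the minimum of $1$ and all positive values of $\|\lambda(x)+\lambda_r-\lambda(x')-\lambda_s\|$ with $x,x'\in\mathbb N$, $x,x'\le N$.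

Each is a minimum of finitely many positive numbers, so it is positive. Both are nonincreasing in $N$, since a larger $N$ admits more values.

**Step 2: the large sets.** Here we arrange the four scales. Put $\mathcal E(x)=\|\lambda(x)-\lambda_e\|$ and
$$X=\Big\{x:0<\mathcal E(x)<\frac1{4(\nu(x)+1)}\Big\}.$$
Then $X\in e$: the upper bound is (I), and $\mathcal E(x)=0$ for at most one $x$, because $\lambda$ is injective, while $e$ is nonprincipal. For $x\in X$ let $R_x$ be the set of all $y$ such that

1. $\|\lambda(y)-\lambda_r\|<\frac12\mathcal E(x)$,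
2. $D_r(y)<\frac12\kappa(2/\mathcal E(x))$,
3. $0<D_r(y)<1/x$,
4. $\|\lambda(y)-\lambda_r\|<\frac12\,\omega(1/D_r(y))$.

Then $R_x\in r$. Items 1–3 hold for $r$-most $y$ because their upper bounds are fixed positive numbers, $\lambda(y)\to\lambda_r$ and $D_r(y)\to0$ along $r$, and $D_r(y)>0$ for $r$-most $y$. Item 4 is (II) for $r$ with $h(t)=\frac12\omega(1/t)$, which is nondecreasing because $\omega$ is nonincreasing.

In the same way, with the same $\kappa$ and $\omega$, put $\mathcal E'(x')=\|\lambda(x')-\lambda_f\|$ and $X'=\{x':0<\mathcal E'(x')<\frac1{4(\nu(x')+1)}\}\in f$. For $x'\in X'$ let $S_{x'}\in s$ be the set of $y'$ with $\|\lambda(y')-\lambda_s\|<\frac12\mathcal E'(x')$, $D_s(y')<\frac12\kappa(2/\mathcal E'(x'))$, $0<D_s(y')<1/x'$ and $\|\lambda(y')-\lambda_s\|<\frac12\omega(1/D_s(y'))$. We refer to these as items 1–4 as well.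

**Step 3: comparing two descriptions of the same $z$.** Call $(x,y,x',y')$ a *matching quadruple* if $x\in X$, $y\in R_x$, $x'\in X'$, $y'\in S_{x'}$ and $xy=x'y'$. Claim: for every matching quadruple,
$$\lambda(x)-\lambda(x')=\lambda_s-\lambda_r .\tag{4}$$

Let $z=xy=x'y'$ and $\Delta=\|\lambda(z)-\lambda_p\|$.

*The valuations of $x$ and $x'$ are bounded in terms of $z$.* Since $\lambda(z)-\lambda_p=(\lambda(x)-\lambda_e)+(\lambda(y)-\lambda_r)$, item 1 gives $\frac12\mathcal E(x)<\Delta<\frac32\mathcal E(x)$. So $\Delta>0$. The definition of $X$ gives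
$$\nu(x)+1<\frac1{4\mathcal E(x)}<\frac3{8\Delta}<\frac1\Delta .$$
Also $1/\Delta<2/\mathcal E(x)$, so $\kappa(2/\mathcal E(x))\le\kappa(1/\Delta)$, and item 2 gives $D_r(y)<\frac12\kappa(1/\Delta)$. The same argument on the primed side, with the same $\Delta$ because $\lambda_p=\lambda_f+\lambda_s$, gives $\nu(x')<1/\Delta$ and $D_s(y')<\frac12\kappa(1/\Delta)$.

*The two $\mu$-parts agree.* We have $\mu(\nu(x))+\mu(\nu(y))=\mu(\nu(z))=\mu(\nu(x'))+\mu(\nu(y'))$. Therefore
$$\mu(\nu(x))+\mu_r-\mu(\nu(x'))-\mu_s=\big(\mu_r-\mu(\nu(y))\big)-\big(\mu_s-\mu(\nu(y'))\big),$$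
whose norm is at most $D_r(y)+D_s(y')<\kappa(1/\Delta)$. Since $\nu(x),\nu(x')\le1/\Delta$, the definition of $\kappa$ says that this norm, if positive, is at least $\kappa(1/\Delta)$. So it is $0$, that is,
$$\mu(\nu(x))+\mu_r=\mu(\nu(x'))+\mu_s .\tag{5}$$

*The $\mu$-errors of $y$ and $y'$ agree.* By (5),
$$D_r(y)=\|\mu(\nu(z))-\mu(\nu(x))-\mu_r\|=\|\mu(\nu(z))-\mu(\nu(x'))-\mu_s\|=D_s(y').$$
Call the common value $D$; it is positive by item 3.

*The $\lambda$-parts agree.* By item 3 on both sides, $x<1/D$ and $x'<1/D$. From $\lambda(x)+\lambda(y)=\lambda(x')+\lambda(y')$ and item 4 on both sides,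
$$\|\lambda(x)+\lambda_r-\lambda(x')-\lambda_s\|\le\|\lambda(y)-\lambda_r\|+\|\lambda(y')-\lambda_s\|<\omega(1/D).$$
By the definition of $\omega$, the left side is $0$. This is (4).

**Step 4: matching quadruples exist, and all have the same ratio.** The set $\{xy:x\in X,y\in R_x\}$ belongs to $e\cdot r=p$, since for every $x\in X$ the $y$ with $xy$ in it include $R_x\in r$. Likewise $\{x'y':x'\in X',y'\in S_{x'}\}\in f\cdot s=p$. Two members of $p$ intersect, so there is a matching quadruple. The same argument works if $X$, the $R_x$, $X'$ and the $S_{x'}$ are replaced by smaller sets that are still in $e,r,f,s$ respectively.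

By (4), $\lambda(x)-\lambda(x')$ is the same for all matching quadruples. By (1), so is the ratio $x/x'$; write it as $c/d$ with $c,d\in\mathbb N$. Then for every matching quadruple $dx=cx'$. From $xy=x'y'$ we get $y'=\frac{x}{x'}y=\frac cdy$, so $dy'=cy$.

**Step 5: from numbers to ultrafilters.** Suppose $d\cdot e\ne c\cdot f$. Choose disjoint $U\in d\cdot e$ and $V\in c\cdot f$. Shrink $X$ to $X\cap d^{-1}U\in e$ and $X'$ to $X'\cap c^{-1}V\in f$. A matching quadruple from the shrunken sets has $dx\in U$, $cx'\in V$ and $dx=cx'$, contradicting $U\cap V=\emptyset$. Suppose $d\cdot s\neq c\cdot r$. Choose disjoint $U\in c\cdot r$ and $V\in d\cdot s$, and shrink each $R_x$ to $R_x\cap c^{-1}U\in r$ and each $S_{x'}$ to $S_{x'}\cap d^{-1}V\in s$. A matching quadruple from the shrunken sets has $cy\in U$, $dy'\in V$ and $cy=dy'$, again a contradiction. $\square$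

## 7. Unique factorization up to rational factors

**Proof of Theorem 5, "only if".** Suppose $e_1\cdots e_n=f_1\cdots f_m$. The conclusion is symmetric under exchanging the $e_i$ and the $f_i$ (replace $t_i$ by $t_i^{-1}$), so we may assume $n\le m$. We use induction on $n$, for all $m\ge n$ at once.

**Base case $n=1$: a single idempotent is not a longer product.** If $m\ge2$, then $e_1=f_1\cdot(f_2\cdots f_m)$ with $f_1$ nonprincipal and $f_2\cdots f_m\in G$, contradicting Proposition 3. So $m=1$ and $f_1=e_1$, with $t_1=1$.

**Inductive step $n\ge2$: peel off the first factor.** Let $r=e_2\cdots e_n$ and $s=f_2\cdots f_m$; both are in $H\subseteq G$. By Lemma 2, $e_1$ and $f_1$ have (I). Both $r$ and $s$ have (II): with a single factor this is Lemma 2 together with (I)$\Rightarrow$(II). With several factors it is Lemma 7, since the first factor has (I) by Lemma 2 and the product of the others is in $G$. So Lemma 8 applies to $e_1\cdot r=f_1\cdot s$ and gives $c,d\in\mathbb N$ with $d\cdot e_1=c\cdot f_1$ and $d\cdot s=c\cdot r$. All four ultrafilters are in $H$, so with $q=c/d$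 the rules for rational multiples give
$$f_1=q^{-1}e_1,\qquad s=qr .$$
The second equation reads $f_2\cdots f_m=(qe_2)\cdot e_3\cdots e_n$, where $qe_2\in E_+$. This is an equation between a product of $n-1$ and a product of $m-1\ge n-1$ additive idempotents. By induction $m=n$, and there are positive rationals $t_2',t_3,\dots,t_n$ with product $1$ such that $f_2=t_2'qe_2$ and $f_i=t_ie_i$ for $i\ge3$. Put $t_1=q^{-1}$ and $t_2=qt_2'$. Then $t_1t_2\cdots t_n=t_2't_3\cdots t_n=1$ and $f_i=t_ie_i$ for all $i$. $\blacksquare$

To deduce part (a) of the corollary we need to know that the multiplier is determined by the ultrafilter.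

**Lemma 9.** If $e\in H$, $t,t'\in\mathbb Q_{>0}$ and $te=t'e$, then $t=t'$.

**Proof.** Otherwise we may assume $t>t'$; applying $1/t'$ to both sides we get $Qe=e$ with $Q=t/t'>1$ rational. Let $P$ be the set of $x\in\mathbb N$ for which $\lfloor\log_Qx\rfloor$ is even. Whenever $Qx\in \mathbb N$, $\lfloor\log_Q(Qx)\rfloor=\lfloor\log_Qx\rfloor+1$, so $Qx\in P$ iff $x\notin P$. Hence $P\in Qe$ iff $P\notin e$, contradicting $Qe=e$. $\square$

**Proof of Corollary 6.** (a) If $e^n=f^m$, Theorem 5 gives $n=m$ and positive rationals $t_1,\dots,t_n$ with product $1$ and $f=t_ie$ for every $i$. By Lemma 9 all $t_i$ are equal, so $t_1^n=1$. As $t_1>0$, $t_1=1$ and $f=e$. The converse is trivial.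

(b) If $e\cdot f=f\cdot e$, apply Theorem 5 with $e_1=e$, $e_2=f$ and with $f$, $e$ as the factors on the right. Comparing first factors, $f=t_1e$. Conversely, $e\cdot(te)=t(e\cdot e)=(te)\cdot e$.

(c) If $p$ is principal at $k\in\mathbb N$, then $p\cdot e=ke\in E_+$. If $p$ is nonprincipal, then $p\cdot e\notin E_+$ by Proposition 3 with $g=e\in G$. Since elements of $E_+$ are nonprincipal, the last statement follows. $\blacksquare$

Part (a) with $f=e$ contains Theorem 4: for $e\in E_+$ the powers $e,e^2,e^3,\dots$ are pairwise distinct, so no additive idempotent ultrafilter has finite multiplicative order.
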